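# Long strings of involutions in $PGL(4)$ and the maximal rank of $PSL(4,q)$

## 1. String C-groups, projective strings, homologies and forms with signs

An involution is an element of order exactly $2$.

**Definition 1 (string C-group representation).** A string C-group representation of rank $r$ of a group $G$ is a set $\{\rho_0,\dots,\rho_{r-1}\}$ of involutions generating $G$ such that

1. (string property) $(\rho_i\rho_j)^2=1$ whenever $|i-j|>1$;
2. (intersection property) $\langle\rho_i:i\in I\rangle\cap\langle\rho_j:j\in J\rangle=\langle\rho_k:k\in I\cap J\rangle$ for all $I,J\subseteq\{0,\dots,r-1\}$.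

**Example 1.** Let $G=S_4$ and $\rho_k=(k{+}1\;\,k{+}2)$ for $k=0,1,2$. The string property is clear. For $I\subseteq\{0,1,2\}$ cut $\{1,2,3,4\}$ into intervals, leaving $k+1$ and $k+2$ together exactly when $k\in I$. Then $\langle\rho_i:i\in I\rangle$ consists of all permutations preserving each interval. A permutation lies in the groups of $I$ and of $J$ if and only if it preserves every intersection of an interval for $I$ with an interval for $J$. These intersections are again intervals, and $k+1,k+2$ lie in the same one exactly when $k\in I\cap J$. So the intersection property holds and the rank is $3$. By contrast, in the Klein four-group $\{1,a,b,ab\}$ the set $\{a,b,ab\}$ has the string property, but $\langle a,b\rangle\cap\langle ab\rangle\neq 1$, so the intersection property fails.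

**Definition 2 (maximal rank).** The maximal rank of $G$ as a string C-group is the largest $r$ for which $G$ has a string C-group representation of rank $r$.

**Example 2.** The Klein four-group has maximal rank $2$. The pair $\{a,b\}$ works, and the only larger set of involutions is $\{a,b,ab\}$, which fails by Example 1.

**Definition 3 (the groups).** For a field $F$ of characteristic $\ne2$, $PGL(4,F)$ is $GL(4,F)$ modulo scalars and $PSL(4,F)$ is the image of $SL(4,F)$ in it. For $q$ odd, $GU(4,q)\le GL(4,q^2)$ is the isometry group of a nondegenerate hermitian form on $\mathbb F_{q^2}^4$ (which has an orthonormal basis), $SU(4,q)=GU(4,q)\cap SL(4,q^2)$, and $PGU(4,q)$, $PSU(4,q)$ are the images in $PGL(4,q^2)$.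

**Example 3.** The class of $\mathrm{diag}(1,1,1,-1)$ is an involution of $PGL(4,q)$ for $q$ odd. It lies in $PSL(4,q)$ if and only if some multiple $\lambda\,\mathrm{diag}(1,1,1,-1)$ has determinant $1$, that is, $\lambda^4=-1$ for some $\lambda\in\mathbb F_q$. Such a $\lambda$ has order $8$, so this happens if and only if $q\equiv1\pmod 8$.

Throughout, $K$ is an algebraically closed field with $\operatorname{char}K\ne2$, and vector spaces over $K$ are finite-dimensional.

**Definition 4 (string in $PGL(V)$).** A string of length $r$ in $PGL(V)$ is a sequence of involutions $\rho_0,\dots,\rho_{r-1}$ such that $\rho_i,\rho_j$ commute if $|i-j|\ge2$ and do not commute if $|i-j|=1$. We call $i$ and $i\pm1$ neighbors.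

**Example 4.** On $K^4$ let $R_0=\mathrm{diag}(-1,1,1,1)$, let $R_1,R_2,R_3$ be the permutation matrices of $(1\,2),(2\,3),(3\,4)$, and let $R_4=\mathrm{diag}(1,1,1,-1)$. Non-neighbors move disjoint sets of basis vectors, so they commute. For neighbors, $(R_0R_1)^2=\mathrm{diag}(-1,-1,1,1)$, $(R_1R_2)^2$ and $(R_2R_3)^2$ are $3$-cycles, and $(R_3R_4)^2=\mathrm{diag}(1,1,-1,-1)$. None of these is scalar, so neighbors do not commute in $PGL(4,K)$. This is a string of length $5$.

**Definition 5 (adjoint, sign, adapted form).** Let $b$ be a nondegenerate symmetric or alternating bilinear form on $V$. The adjoint $x^*$ of $x\in\operatorname{End}V$ is defined by $b(xv,w)=b(v,x^*w)$; then $(xy)^*=y^*x^*$ and $x^{**}=x$. If $x^*=sx$ with $s=\pm1$, we say that $x$ has sign $s$ for $b$. If $R_0,\dots,R_{r-1}\in GL(V)$ satisfy $R_i^2=1$, then $b$ is adapted to them if every $R_i$ has a sign.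

If $b$ is adapted, then $b(R_iv,R_iw)=b(v,R_i^*R_iw)=\pm b(v,w)$. So the group generated by the classes of the $R_i$ preserves $b$ up to scalars.

**Example 5.** The matrices of Example 4 are symmetric, so the dot product is adapted to them with all signs $+$. On $K^2$ with the alternating form $\omega(v,w)=v_1w_2-v_2w_1$, the matrix $\mathrm{diag}(1,-1)$ has sign $-$ and the identity has sign $+$.

**Definition 6 (homology, types h and t).** A homology of a space $U$ is a map $1-a\varphi:v\mapsto v-\varphi(v)a$ with $a\in U$, $\varphi\in U^*$, $\varphi(a)=2$. Since $(1-a\varphi)^2=1-2a\varphi+\varphi(a)a\varphi=1$, it is an involution with $(-1)$-eigenspace $\langle a\rangle$ and $(+1)$-eigenspace $\ker\varphi$. If $\dim V=4$ and $R^2=1$, $R\neq\pm1$, then $R$ is of type h if $R$ or $-R$ is a homology (eigenspaces of dimensions $1,3$), and of type t if both eigenspaces have dimension $2$.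

**Example 6.** In Example 4 all five matrices are homologies. For instance $R_1=1-a\varphi$ with $a=e_1-e_2$, $\varphi=e_1^*-e_2^*$. The matrix $\mathrm{diag}(1,1,-1,-1)$ is of type t.

## 2. Can $PSL(4,q)$ have rank five?

Brooksbank and Leemans proved: if $q=p^k$ with $p$ an odd prime, then $PSL(4,q)$ has at least one string C-group representation of rank $4$; if $q$ is even, it has none. Leemans' survey "String C-group representations of almost simple groups: a survey", arXiv:1910.08843 (2019), contains the following conjecture: *the group $PSL(4,q)$, with $q$ odd, has maximal rank $4$ as a string C-group.* The problem is to prove or disprove it. By the result of Brooksbank and Leemans, we must decide whether five or more involutions can form a string C-group representation of $PSL(4,q)$ for some odd $q$. The conjecture is true. These are the statements to be proved.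

**Theorem A.** Let $K$ be an algebraically closed field with $\operatorname{char}K\neq2$, $\dim_KV=4$, $r\ge5$, and let $\rho_0,\dots,\rho_{r-1}$ be a string in $PGL(V)$. Then $\Gamma=\langle\rho_0,\dots,\rho_{r-1}\rangle$ either stabilizes a proper nonzero subspace of $V$, or preserves up to scalars a nondegenerate symmetric or alternating bilinear form on $V$.

**Theorem B.** Let $F$ be a field of characteristic $\ne2$ and $PSL(4,F)\le G\le PGL(4,F)$. Then $G$ is not generated by involutions $\rho_0,\dots,\rho_{r-1}$ with $r\ge5$ and $(\rho_i\rho_j)^2=1$ for $|i-j|>1$. The same holds for $PSU(4,q)\le G\le PGU(4,q)$, $q$ odd.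

**Corollary.** For every odd prime power $q$, $PSL(4,q)$ has maximal rank exactly $4$ as a string C-group.

The Corollary follows at once: rank $4$ occurs by Brooksbank and Leemans, and rank $\ge5$ is impossible by Theorem B with $F=\mathbb F_q$. The intersection property is never used.

## 3. Strings in $PGL(2)$ have length at most four

We first ask the question one size down, where a direct argument settles it. The facts collected here are also the computational base of the whole proof.

**Lemma 1 (distinctness).** In a string of length $r\ge4$ the $\rho_i$ are pairwise distinct.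

*Proof.* Neighbors do not commute, so they differ. Let $k-i\ge2$. If $i\ge1$, then $\rho_{i-1}$ commutes with $\rho_k$ but not with $\rho_i$. If $i=0$ and $k\ge3$, then $\rho_1$ commutes with $\rho_k$ but not with $\rho_0$. If $i=0$ and $k=2$, then $\rho_3$ commutes with $\rho_0$ but not with $\rho_2$. $\square$

Let $\dim U=2$ and let $sl(U)$ be the space of endomorphisms of trace $0$.

**Lemma 2 (dimension two).**

1. $xy+yx=2\langle x,y\rangle1$ defines a nondegenerate symmetric form on the $3$-dimensional space $sl(U)$.
2. The nonscalar involutions of $GL(U)$ are exactly the *units*, the $x\in sl(U)$ with $\langle x,x\rangle=1$. Two units commute iff they are parallel (then $y=\pm x$), and anticommute iff they are orthogonal.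
3. If $x\in sl(U)$ is nonisotropic, the endomorphisms commuting with $x$ form $\langle1,x\rangle$, and those anticommuting with $x$ form the $2$-dimensional space $x^-:=x^\perp\subset sl(U)$.
4. If $x,y\in sl(U)$ are nonisotropic and orthogonal, then $xy\in sl(U)$ is nonisotropic and anticommutes with $x$ and $y$, and $1,x,y,xy$ is a basis of $\operatorname{End}U$.
5. A nonzero isotropic $n\in sl(U)$ is nilpotent. The endomorphisms commuting with it form $K[n]$. An $x$ with $x^2=1$ commuting with it is $\pm1$. Anything commuting or anticommuting with it preserves the line $\ker n$.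

*Proof.* (1) By Cayley–Hamilton $x^2=-\det x$ on $sl(U)$, and polarizing shows that $xy+yx$ is scalar. For $x=\begin{pmatrix}a&b\\c&-a\end{pmatrix}$ we get $\langle x,x\rangle=a^2+bc$, which is nondegenerate. (2) A nonscalar involution has eigenvalues $1,-1$, so trace $0$ and square $1$. Conversely a unit has square $1$ and is not $\pm1$, because its trace is $0$. If units $x,y$ commute, then $xy=\langle x,y\rangle 1$ and $y=\langle x,y\rangle x$; the converse is clear. They anticommute iff $\langle x,y\rangle=0$. (3) $x$ has two distinct eigenvalues, so its centralizer is $\langle1,x\rangle$. If $xy=-yx$, then $y=-x^{-1}yx$, so $\operatorname{tr}y=0$ and $y\in x^\perp$; conversely $y\in x^\perp$ anticommutes with $x$. (4) $xy=-yx$ gives $\operatorname{tr}(xy)=0$, $(xy)^2=-x^2y^2\ne0$, and the anticommutation. Conjugation by $x$ and by $y$ acts on $1,x,y,xy$ by the distinct sign pairs $(+,+),(+,-),(-,+),(-,-)$, so these four are independent. (5) $n^2=\langle n,n\rangle 1=0$. The centralizer of a single Jordan block is $K[n]$. If $x=a+bn$ and $x^2=a^2+2abn=1$, then $b=0$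 and $a=\pm1$. The last claim is clear. $\square$

**Example 7.** On $K^2=\langle e_1,e_2\rangle$ put
$$\sigma=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\quad \nu=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad \kappa=\sigma\nu=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\quad n=\begin{pmatrix}0&1\\0&0\end{pmatrix},\quad n'=\begin{pmatrix}0&0\\1&0\end{pmatrix}.$$
Here $\sigma,\nu$ are orthogonal units, $\kappa^2=-1$, and $\sigma,\nu,\kappa$ pairwise anticommute. Also $\sigma^-=\langle\nu,\kappa\rangle=\langle n,n'\rangle$, $\sigma n=n=-n\sigma$, $\nu\sigma=-\kappa$ and $\kappa\sigma=-\nu$. These letters keep this meaning, except where $n,n'$ are explicitly introduced anew.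

**Length five is impossible in $PGL(2,K)$.** Suppose $\rho_0,\dots,\rho_4$ is a string in $PGL(2,K)$ with lifts $x_i$, $x_i^2=1$; these are units. Commuting classes have lifts that commute or anticommute (this is checked at the start of Section 7). Since $\rho_3$ and $\rho_4$ commute with $\rho_0,\rho_1$ and differ from both (Lemma 1), $x_3$ and $x_4$ are orthogonal to $x_0$ and $x_1$. As $x_0,x_1$ are independent in the $3$-dimensional space $sl(U)$, their orthogonal complement is a line. So $x_3\parallel x_4$, and $\rho_3=\rho_4$, a contradiction.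

**Length four occurs.** Take an orthonormal basis $w_1,w_2,w_3$ of $sl(U)$ and nonzero scalars with $\alpha^2+\beta^2=\gamma^2+\delta^2=1$. Put $x_0=w_1$, $x_1=\alpha w_1+\beta w_2$, $x_2=\gamma w_2+\delta w_3$, $x_3=w_3$. Non-neighbors are orthogonal. The products of neighbors are $\langle x_0,x_1\rangle=\alpha$, $\langle x_1,x_2\rangle=\beta\gamma$, $\langle x_2,x_3\rangle=\delta$, all nonzero, and no two neighbors are parallel. So the classes form a string.

## 4. Strings of homologies carry a symmetric form

The other simple case is the one where every generator is a homology.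

**Lemma 3.** Two distinct homologies $1-a\varphi$ and $1-a'\varphi'$ commute iff $\varphi(a')=0=\varphi'(a)$.

*Proof.* They commute iff $a\varphi$ and $a'\varphi'$ do, that is, iff $\varphi(a')\,a\varphi'=\varphi'(a)\,a'\varphi$. If one coefficient is nonzero, then both sides are nonzero, so $a\parallel a'$ and $\varphi\parallel\varphi'$. Together with $\varphi(a)=\varphi'(a')=2$ this makes the homologies equal. $\square$

**Lemma 4 (paths of homologies).** Let $V\neq0$, $b_i\in V$, $\varphi_i\in V^*$ $(0\le i\le r-1)$ with $\varphi_i(b_i)=2$ and $\varphi_i(b_j)=0$ for $|i-j|\ge2$. Suppose no proper nonzero subspace is invariant under all $T_i=1-b_i\varphi_i$. Then $V$ has a nondegenerate symmetric form for which all $T_i$ are self-adjoint.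

*Proof.* Put $M_{ij}=\varphi_i(b_j)$. The span of all $b_i$ is nonzero and invariant, so it is $V$. The space $\bigcap_i\ker\varphi_i$ is pointwise fixed and is not $V$, so it is $0$. If $M_{i+1,i}=0$, then $\langle b_0,\dots,b_i\rangle$ is killed by all $\varphi_k$ with $k\ge i+1$, hence is invariant, hence equals $V$; but it is killed by $\varphi_{i+1}\neq0$, a contradiction. In the same way $M_{i,i+1}\ne0$, using $\langle b_{i+1},\dots,b_{r-1}\rangle$, which is killed by $\varphi_0,\dots,\varphi_i$. So we can define $d_0=1$ and $d_{i+1}=d_iM_{i,i+1}/M_{i+1,i}\neq0$ along the path, and then $d_iM_{ij}=d_jM_{ji}$ for all $i,j$. The symmetric form $B(e_i,e_j)=d_iM_{ij}$ on $K^r$ satisfies $B(e_i,x)=d_i\,\varphi_i\bigl(\sum_jx_jb_j\bigr)$. Hence its radical is $\{x:\sum_jx_jb_j\in\bigcap_i\ker\varphi_i=0\}$, the kernel of the surjection $K^r\to V$, $e_j\mapsto b_j$. So $B$ induces a nondegenerate symmetric form on $V$ with $B(b_i,v)=d_i\varphi_i(v)$. Finally $B(b_i\varphi_i(v),w)=d_i\varphi_i(v)\varphi_i(w)$ is symmetric in $v,w$, so $T_i$ is self-adjoint. $\square$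

**Example 8.** In Example 4 take $b_0=e_1$, $\varphi_0=2e_1^*$, $b_i=e_i-e_{i+1}$, $\varphi_i=e_i^*-e_{i+1}^*$ for $i=1,2,3$, and $b_4=e_4$, $\varphi_4=2e_4^*$. Then $M_{01}=2$, $M_{10}=1$, $M_{12}=M_{21}=M_{23}=M_{32}=-1$, $M_{34}=-1$, $M_{43}=-2$, so $(d_0,\dots,d_4)=(1,2,2,2,1)$. The form with $B(b_i,v)=d_i\varphi_i(v)$ is twice the dot product.

## 5. Why counting stops, and what the form has to do

It is natural to imitate Section 3 and to show that no string of length five exists in $PGL(4,K)$: the classes $\rho_3,\rho_4$ must lie in the centralizer of $\rho_0,\rho_1$, and one hopes that this is too small. Example 4 shows exactly where this stops. There $\rho_0,\rho_1$ live on $\langle e_1,e_2\rangle$ and $\rho_3,\rho_4$ on $\langle e_3,e_4\rangle$, so there is ample room, and the string exists over every $K$. It is even irreducible. Indeed, conjugating $R_0$ by the permutation matrices gives all sign changes of single coordinates, so an invariant subspace is spanned by basis vectors, and the permutations are transitive on these. So one has to use that $PSL(4,F)$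 is generated, and the feature of Example 4 that excludes this is the dot product. This is why Theorem A offers the alternative "subspace or form".

How can one find a form? The left side $\{\rho_0,\rho_1\}$ and the right side $\{\rho_3,\dots,\rho_{r-1}\}$ commute with each other, and $\rho_2$ is the only link. The commutator of lifts of $\rho_0,\rho_1$ commutes with lifts of the right side, and its generalized eigenspaces give a decomposition $V=P\oplus Q$ or a tensor product $V=A\otimes B$ visible to all generators except $\rho_2$. It is easy to write down forms for which these generators have signs. The difficulty is $\rho_2$: one fixed form will usually fail for it. For instance, on $V=A\otimes B$ with $R_0=\nu\otimes1$, the lift $R_2$ may be $1\otimes m_1+\nu\otimes m_2$ with $m_1,m_2\in sl(B)$ nonzero. For alternating $\otimes$ alternating the first term has sign $-$ and the second has sign $+$, so $R_2$ has no sign. The way past this is to keep a family of forms for the other generators, and then to use that $R_2$ commutes up to sign with both $R_0$ and $R_4$. This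 confines $R_2$ to a small space, and one member of the family gives all of that space the same sign, or else $R_2$ preserves a subspace. In the instance just given, a symmetric form on $A$ for which $1$ and $\nu$ both have sign $+$ repairs the sign of $R_2$.

## 6. From Theorem A to the groups between $PSL(4)$ and $PGL(4)$

We derive Theorem B from Theorem A. Let $K=\overline F$ (respectively $\overline{\mathbb F_q}$), $V=K^4$, $\tilde S=SL(4,F)$ (respectively $SU(4,q)$), with image $S$ in $PGL(V)$. It is classical that $\tilde S$ is perfect and that $S$ is simple and nonabelian. Also $S\trianglelefteq G$.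

**Step 1.** *This step shows that $\tilde S$ is irreducible on $V$.* The $F$-span of $SL(4,F)$ is an algebra containing $E_{ij}=(1+E_{ij})-1$ for $i\ne j$ and $E_{ii}=E_{ij}E_{ji}$, so it is $M_4(F)$. For $SU(4,q)$ use an orthonormal basis. The matrices $\mathrm{diag}(u_1,\dots,u_4)$ with $u_i^{q+1}=1$, $\prod u_i=1$ lie in $SU(4,q)$. Their four coordinate characters are distinct: put $u$ of order $q+1\ge4$ in place $i$, $u^{-1}\ne u$ in place $j$ and $1$ elsewhere. So invariant subspaces are spanned by basis vectors. The permutation matrices of $A_4$ lie in $SU(4,q)$ and are transitive on the basis.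

**Step 2.** *This step shows that $G$ preserves no nondegenerate bilinear form up to scalars.* If it did, the multiplier would be a character of the perfect group $\tilde S$, hence trivial, so $\tilde S$ would preserve the form and $V\cong V^*$ as $\tilde S$-modules. For $SL(4,F)$ consider the subgroup $\{1+e_1\varphi:\varphi(e_1)=0\}$. Its fixed space on $V$ is $\langle e_1\rangle$. On $V^*$, $\psi$ is sent to $\psi-\psi(e_1)\varphi$, so the fixed space is $\{\psi:\psi(e_1)=0\}$, of dimension $3$, a contradiction. For $SU(4,q)$ take $\mathrm{diag}(u,u,u,u^{-3})$ in an orthonormal basis, $u$ of order $q+1\ge4$. Its spectrum with multiplicities would be closed under inversion; comparing the eigenvalue of multiplicity at least $3$ gives $u=u^{-1}$, a contradiction.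

**Step 3.** *This step shows that every nontrivial normal subgroup $X$ of $G$ contains $S$.* Otherwise $X\cap S=1$ by simplicity of $S$, so $[X,S]=1$. A lift $x$ of an element of $X$ satisfies $xsx^{-1}=\chi(s)s$ for $s\in\tilde S$, where $\chi$ is a character, so $\chi=1$. Then $x$ is scalar by Schur's lemma. So $X=1$.

**Step 4.** *This step shows that generators as in Theorem B form a string.* Let $\rho_0,\dots,\rho_{r-1}$ generate $G$ with $(\rho_i\rho_j)^2=1$ for $|i-j|>1$. If $\rho_i,\rho_{i+1}$ commuted, then $X=\langle\rho_0,\dots,\rho_i\rangle$ and $Y=\langle\rho_{i+1},\dots,\rho_{r-1}\rangle$ would be nontrivial, would commute elementwise and would generate $G$. Both would be normal, so both would contain $S$, and $S$ would be abelian, a contradiction.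

So if $r\ge5$, Theorem A applies with $\Gamma=G$. Its two conclusions are impossible by Steps 1 and 2. This proves Theorem B, given Theorem A. $\square$

The rest of the lecture proves Theorem A.

## 7. Lifts, signs and forms on tensor products

From now on $\dim V=4$, $r\ge5$ and $\rho_0,\dots,\rho_{r-1}$ is a string in $PGL(V)$.

**Lifts.** As $K$ is algebraically closed, choose $R_i\in GL(V)$ over $\rho_i$ with $R_i^2=1$; then $R_i\ne\pm1$. The sign of $R_i$ may be changed freely. If $xy=\kappa yx$ with $x^2=1$, $y$ invertible and $\kappa$ a scalar, then $xyx=\kappa y$, and applying this twice gives $\kappa^2=1$. So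
$$R_iR_j=\varepsilon_{ij}R_jR_i,\qquad\varepsilon_{ij}=\pm1,\qquad\text{for }|i-j|\ge2.\tag{1}$$
We say that two maps commute up to sign if they commute or anticommute. Neighbors $R_i,R_{i+1}$ do not commute up to sign.

**Standing assumption.** We assume that $\Gamma$ is irreducible and that no form is adapted to the $R_i$, and we derive a contradiction. This proves Theorem A. The word "reducible" below means that a proper nonzero subspace invariant under all $R_i$ has been found, and "adapted" that an adapted form has been found; both are contradictions.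

**Reversal and duality.** The hypotheses and the standing assumption are invariant under $i\mapsto r-1-i$ and under $(V,R_i)\mapsto(V^*,R_i^T)$. For the second: invariant subspaces correspond by annihilators, and if $G$ is the matrix of an adapted form on $V^*$, so that $R_iG=s_iGR_i^T$, then $G^{-1}R_i=s_iR_i^TG^{-1}$, so $G^{-1}$ is adapted on $V$.

**Four small facts**, used constantly.

1. If $R_i$ is of type h and $|i-j|\ge2$, then $\varepsilon_{ij}=+$. Otherwise $R_jR_iR_j^{-1}=-R_i$ and $\operatorname{tr}R_i=0$, but the trace is $\pm2\ne0$.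
2. If $|i-j|\ge2$ and $R_i,R_j$ have a common eigenvector, then $\varepsilon_{ij}=+$.
3. An invertible map that commutes up to sign with $w$, where $w$ or $-w$ is unipotent, commutes with $w$, since $w$ and $-w$ have different eigenvalues.
4. Every $i\neq2$ has a neighbor $\ne2$, because $r\ge5$.

**Conjugation by a tensor.** Let $x=\alpha\otimes\beta$ on $A\otimes B$ with $\alpha^2,\beta^2$ nonzero scalars. Conjugation by $\alpha$ splits $\operatorname{End}A=A_+\oplus A_-$ into the commuting and the anticommuting part, and similarly $\operatorname{End}B=B_+\oplus B_-$. If $R$ commutes with $x$, then $R\in A_+\otimes B_++A_-\otimes B_-$; if it anticommutes, $R\in A_+\otimes B_-+A_-\otimes B_+$. For $\beta\in sl(B)$ nonisotropic, $B_+=\langle1,\beta\rangle$ and $B_-=\beta^-$ (Lemma 2(3)).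

**Lemma 5 (forms in dimension two).** Let $\dim U=2$.

1. For a nonzero alternating form $\omega$ on $U$, $x^*=\operatorname{tr}(x)-x$. So all of $sl(U)$ has sign $-$.
2. For nonisotropic $\theta\in sl(U)$, the form $\omega(v,\theta w)$, called *the form $\theta$*, is symmetric and nondegenerate; for it $\theta$ has sign $-$ and all of $\theta^\perp$ has sign $+$.
3. Scalars have sign $+$ for every form.
4. For a tensor product of forms, $(x\otimes y)^*=x^*\otimes y^*$. A product of two nondegenerate forms, each symmetric or alternating, is nondegenerate and symmetric or alternating.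

*Proof.* (1) $\bar x=\operatorname{tr}(x)-x$ is the adjugate, so $\bar xx=\det x$ and $\omega(xv,xw)=\det(x)\,\omega(v,w)=\omega(v,\bar xxw)$. This gives the claim for invertible $x$, and both sides are linear in $x$. (2) $\omega(w,\theta v)=\omega(\bar\theta w,v)=-\omega(\theta w,v)=\omega(v,\theta w)$. Also $\omega(xv,\theta w)=\omega(v,\bar x\theta w)$, so $x^*=\theta^{-1}\bar x\theta$. For $x\in sl(U)$ this is $-\theta^{-1}x\theta$, which is $-x$ for $x=\theta$ and $x$ for $x\perp\theta$. (3) and (4) are immediate; in characteristic $\neq2$ alternating means skew-symmetric, so signs of symmetry multiply. $\square$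

**Example 9.** On $K^2$ the form $\theta=\kappa$ has matrix proportional to the identity, so adjoint is transpose: $\sigma,\nu$ have sign $+$ and $\kappa$ has sign $-$.

**Lemma 6 (scalar squares).** Let $\dim A=\dim B=2$, let $z,w\in sl(A)$ be nonisotropic and orthogonal, and let $a\ne a'$ be in $\{1,z,w,zw\}$. Let $k=x+y\beta$ with $x,y\in K$, $\beta\in sl(B)$ nonisotropic, and $m\in\beta^-$. Suppose $(a\otimes k+a'\otimes m)^2$ is scalar. If $m\neq0$, then $x=0$ when $a,a'$ commute, and $y=0$ when they anticommute. If $m=0$, then $xy=0$. The same holds with the two tensor factors exchanged.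

*Proof.* Let $a'a=\delta aa'$ with $\delta=\pm1$. The square is $a^2\otimes k^2+a'^2\otimes m^2+aa'\otimes(km+\delta mk)$. Here $a^2,a'^2$ are scalars, while $aa'$ is a nonzero multiple of $z$, $w$ or $zw$, so independent of $1$. Hence $km+\delta mk=0$. But $km+mk=2xm$ and $km-mk=2y\beta m$, with $\beta$ invertible. If $m=0$, then $k^2=x^2+y^2\beta^2+2xy\beta$ is scalar, so $xy=0$. $\square$

We use it with $\{1,\sigma,\nu,\kappa\}$ ($z=\sigma$, $w=\nu$), and, with factors exchanged, with $\{1,z,\beta,z\beta\}$ for orthogonal units $z,\beta$. Two distinct elements of such a set commute exactly when one of them is $1$.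

## 8. Two homologies at one end of the string

**Lemma 7.** $R_0,R_1$ are not both of type h. By reversal, $R_{r-1},R_{r-2}$ are not both of type h.

*Proof.* Suppose, after sign changes, $R_0=1-a_0\varphi_0$ and $R_1=1-a_1\varphi_1$, and let $H_0=\ker\varphi_0$.

**Step 1.** *This step describes $R_j$ for $j\ge2$ in terms of homologies.* By fact 1, $R_j$ commutes with $R_0$, so it preserves $\langle a_0\rangle$ and $H_0$. By Lemma 1, $R_j\neq\pm1,\pm R_0$, so $R_j|_{H_0}$ is not scalar. A nonscalar involution of a $3$-space is, up to sign, a homology. So after a sign change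
$$R_j=S_j\ \text{ or }\ R_j=S_jR_0,\qquad S_j=1-s_j\psi_j\ \text{a homology},\quad s_j\in H_0,\ \psi_j(a_0)=0.\tag{2}$$
In particular $S_j$ commutes with $R_0$. If $a_1\parallel a_0$, then $\langle a_0\rangle$ is invariant under all $R_i$; if $\varphi_1\parallel\varphi_0$, then $H_0$ is. Both are reducible. So $a_0\nparallel a_1$ and $\varphi_0\nparallel\varphi_1$.

**Step 2.** *This step shows that $R_j=S_j$ for $j\ge3$.* Suppose $R_j=S_jR_0$ for some $j\ge3$. Its $(-1)$-space is $\langle a_0,s_j\rangle$ and its $(+1)$-space is $D_j=H_0\cap\ker\psi_j$, of dimension $2$. It commutes with $R_1$ (fact 1), so with $a_1\varphi_1$. Hence $a_1$ is an eigenvector of $R_j$ and $\varphi_1R_j$ is the same multiple of $\varphi_1$, so $\varphi_1$ kills the other eigenspace. If $a_1\in D_j\subset H_0$, then $\varphi_0(a_1)=0=\varphi_1(a_0)$ and $R_0,R_1$ commute, a contradiction. So $a_1\in\langle a_0,s_j\rangle$ and $\varphi_1(D_j)=0$. It follows that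

- $s_j\in\langle a_0,a_1\rangle\cap H_0$, a line because $a_0\notin H_0$;
- $D_j=\ker\varphi_0\cap\ker\varphi_1$, since both sides have dimension $2$;
- $\psi_j$ vanishes on $D_j$ and on $a_0$, so it lies in $\{\psi\in\langle\varphi_0,\varphi_1\rangle:\psi(a_0)=0\}$, a line because $\varphi_0(a_0)\ne0$.

Let $k\ge3$ be a neighbor of $j$. If $R_k=S_kR_0$, then likewise $s_k\parallel s_j$ and $\psi_k\parallel\psi_j$, so $S_k=S_j$ and $R_k=R_j$, a contradiction. If $R_k=S_k$, then $S_k$ commutes with and differs from $R_0$ and $R_1$ (fact 1, Lemma 1). By Lemma 3, $s_k\in\ker\varphi_0\cap\ker\varphi_1=D_j$, so $\psi_j(s_k)=0$; and $\psi_k$ kills $a_0,a_1$, so $\psi_k(s_j)=0$. Then $S_k$ commutes with $S_j$ and with $R_0$, so $R_k$ commutes with $R_j$, a contradiction.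

**Step 3.** *This step brings us to a path of homologies.* Modulo scalars, $\Gamma$ is generated by the homologies $R_0,R_1,S_2,R_3,\dots,R_{r-1}$; write them $1-b_i\varphi_i$. Non-neighbors among them commute: for pairs without index $2$ by fact 1; $S_2$ commutes with $R_0$ by (2); and $S_2$ commutes with $R_j$, $j\ge4$, because $R_2$ (fact 1) and $R_0$ do. Non-neighbors are also distinct. For pairs without index $2$ this is Lemma 1. $S_2\ne R_0$ because $s_2\in H_0\not\ni a_0$. If $S_2=R_j$ with $j\ge4$, then $\Gamma=\langle\rho_0,\rho_1,\rho_3,\dots,\rho_{r-1}\rangle$. But each $R_k$, $k\ge3$, commutes with and differs from $R_0,R_1$, so it fixes $a_0$ and $a_1$ by Lemma 3, and $\langle a_0,a_1\rangle$ is invariant: reducible. So Lemma 3 gives $\varphi_i(b_j)=0$ for $|i-j|\ge2$.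

**Step 4.** *This step produces the form.* By irreducibility, Lemma 4 gives a nondegenerate symmetric form for which $R_0,R_1,S_2,R_3,\dots$ are self-adjoint. As $R_2$ is $S_2$ or $S_2R_0$ with commuting factors, it is self-adjoint too. The form is adapted, a contradiction. $\square$

## 9. No two complementary planes are invariant under all $R_i$ with $i\ne2$

**Lemma 8 (Block Lemma).** There is no decomposition $V=P\oplus Q$ with $\dim P=\dim Q=2$ and $P,Q$ invariant under all $R_i$, $i\neq2$.

*Proof.* Suppose there is. Let $I=\{0,1\}$, $J=\{3,\dots,r-1\}$ (so $|J|\ge2$), $e=1_P\oplus-1_Q$, and $x_i=R_i|_P$, $y_i=R_i|_Q$ for $i\neq2$. We may interchange $P$ and $Q$.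

**Preparation.** *We translate commutation into geometry of units.* Since $e$ commutes with all $R_i$, $i\ne2$, and each such $i$ has a neighbor $\ne2$, we have $R_i\notin\pm\{1,e\}$. So $x_i$ and $y_i$ are $\pm1$ or units, not both scalar; $R_i$ is h if one is scalar, and t if neither is. Let $|i-j|\ge2$, $i,j\ne2$. If $x_i,x_j$ are both nonscalar, they are parallel if $\varepsilon_{ij}=+$ and orthogonal if $\varepsilon_{ij}=-$; the same holds for $y$. If one of $R_i,R_j$ is h, then $\varepsilon_{ij}=+$. Next,
$$R_j\notin\{\pm R_i,\pm eR_i\}\qquad\text{for } i\in I,\ j\in J.\tag{3}$$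
Otherwise let $i'$ be the other element of $I$: $R_{i'}$ commutes up to sign with $R_j$ and commutes with $e$, so it commutes up to sign with its neighbor $R_i$, a contradiction. Consequently, if $R_i$ and $R_j$ ($i\in I$, $j\in J$) are both t, then $\varepsilon_{ij}=-$; for if $\varepsilon_{ij}=+$, then $x_j=\pm x_i$ and $y_j=\pm y_i$, against (3).

**Step 1.** *This step finds forms $b_P,b_Q$, both symmetric or both alternating, and signs $s_i$ $(i\ne2)$ such that $x_i$ and $y_i$ both have sign $s_i$.*

*Case (1): no h in $I\cup J$.* All $x_i,y_i$ are units. Take both forms alternating; all $s_i=-$.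

*Case (2): some $i\in I$ is h.* Let $I=\{i,i'\}$. By Lemma 7, $R_{i'}$ is t. Interchanging $P,Q$ if necessary, $x_i$ is scalar. As $R_i,R_{i'}$ do not commute, $y_i\nparallel y_{i'}$. Let $j\in J$.

- If $R_j$ is t: $\varepsilon_{ij}=+$, so $y_j\parallel y_i$. By the consequence of (3), $\varepsilon_{i'j}=-$, so $x_j\perp x_{i'}$ and $y_j\perp y_{i'}$. Hence $y_i\perp y_{i'}$.
- If $R_j$ is h: $\varepsilon_{ij}=\varepsilon_{i'j}=+$. If $y_j$ were nonscalar, it would be parallel to $y_i$ and to $y_{i'}$, a contradiction. So $y_j$ is scalar and $x_j\parallel x_{i'}$.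

Consecutive elements of $J$ are not both h, since they would commute. So $J$ contains a t, and in particular $y_i\perp y_{i'}$.

If there is no h in $J$, take for $b_P$ the form $\theta=x_{i'}$ and for $b_Q$ the form $\theta=y_{i'}$. Then $s_{i'}=-$. Further $s_i=+$, since $x_i$ is scalar and $y_i\perp y_{i'}$; and $s_j=+$ for $j\in J$, since $x_j\perp x_{i'}$, $y_j\perp y_{i'}$.

If there is an h in $J$, then a t $j\in J$ and an h $k\in J$ that are not neighbors would satisfy $x_j\parallel x_k\parallel x_{i'}$, contradicting $x_j\perp x_{i'}$. So every t of $J$ is adjacent to every h of $J$. Two different t's of $J$ are then at distance $2$, so they commute up to sign. Their $y$'s are both parallel to $y_i$, so they commute, and their $x$'s are parallel. With $j\in J$ any t, take for $b_P$ the form $\theta=x_jx_{i'}$ and for $b_Q$ the form $\theta=y_iy_{i'}$; these $\theta$ are nonisotropic and orthogonal to their factors (Lemma 2(4)). All signs are $+$: for $i$ because $x_i$ is scalar and $y_i\perp\theta$; for $i'$ because $x_{i'},y_{i'}\perp\theta$; for the t's of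 $J$ because their $x$'s are parallel to $x_j$ and their $y$'s to $y_i$; for the h's of $J$ because their $x$'s are parallel to $x_{i'}$ and their $y$'s are scalar.

*Case (3): no h in $I$, some h in $J$.* Let $k\in J$ be h, with $x_k$ scalar after interchanging. Then $y_k\parallel y_0,y_1$, so $y_0\parallel y_1$, and $x_0\nparallel x_1$ because $R_0,R_1$ do not commute. Let $k'\in J$ be any h. If $y_{k'}$ were scalar, then $x_{k'}\parallel x_0,x_1$, a contradiction. So $x_{k'}$ is scalar and $y_{k'}\parallel y_0$. Hence consecutive elements of $J$ are not both h, and $J$ contains a t. For a t $j\in J$, $\varepsilon_{0j}=\varepsilon_{1j}=-$, so $x_j\perp x_0,x_1$ and $y_j\perp y_0$. As $\langle x_0,x_1\rangle^\perp$ is a line, all these $x_j$ are parallel. A t $j$ and an h $k'$ of $J$ that are not neighbors would give $y_j\parallel y_{k'}\parallel y_0$, a contradiction. So two different t's of $J$ are adjacent to a common h, hence at distance $2$. Their $x$'s are parallel, so they commute and their $y$'s are parallel. With $j\in J$ a t, take for $b_P$ the form $\theta=x_j$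 and for $b_Q$ the form $\theta=y_j$. The t's of $J$ get sign $-$; $R_0$ and $R_1$ get $+$ since $x_0,x_1\perp x_j$ and $y_0,y_1\perp y_j$; the h's of $J$ get $+$ since their $x$'s are scalar and their $y$'s are parallel to $y_0\perp y_j$.

**Step 2.** *This step includes $R_2$ when $\varepsilon_{04}=-$.* Recall that $R_2$ commutes up to sign with $R_0$ and $R_4$. By fact 1, $R_0$ and $R_4$ are t, and $x_0\perp x_4$, $y_0\perp y_4$ are units. In the basis $(v,x_4v)$ with $x_0v=v$ the pair $(x_0,x_4)$ has matrices $(\sigma,\nu)$, and likewise $(y_0,y_4)$. So some isomorphism $P\to Q$ carries $(x_0,x_4)$ to $(y_0,y_4)$. Thus $V=A\otimes P$, $A=\langle e_1,e_2\rangle$, with $e_1\otimes P=P$, $e_2\otimes P=Q$, $R_0=1\otimes x_0$, $R_4=1\otimes x_4$.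

Transport $b_Q$ to $P$ as $b'$, and write $b'(v,w)=b_P(v,cw)$ with $c$ invertible. The adjoints are related by $x^{*'}=c^{-1}x^*c$. They agree on $x_0,x_4$, with signs $s_0,s_4$. As $x_0,x_4$ generate $\operatorname{End}P$ as an algebra (Lemma 2(4)), the adjoints agree everywhere, so $c$ is scalar. Hence for all $k,k'\neq0$ the form $\mathrm{diag}(k,k')\otimes b_P$ gives $R_i$ the sign $s_i$ for $i\ne2$.

The maps $1,x_0,x_4,x_0x_4$ have distinct characters under conjugation by $x_0$ and $x_4$, so $R_2=m\otimes\omega$ with $\omega$ one of them and $m=\begin{pmatrix}a&b\\c&d\end{pmatrix}$. If $c=0$, $P$ is $R_2$-invariant; if $b=0$, $Q$ is: reducible. If $bc\ne0$, then $\mathrm{diag}(c,b)\,m=\begin{pmatrix}ca&cb\\bc&bd\end{pmatrix}$ is symmetric, so $m$ is self-adjoint for $\mathrm{diag}(c,b)$. And $\omega$ has a sign for $b_P$; for $\omega=x_0x_4$ it is $-s_0s_4$, since $(x_0x_4)^*=s_0s_4x_4x_0$. So $\mathrm{diag}(c,b)\otimes b_P$ is adapted, a contradiction.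

**Step 3.** *This step includes $R_2$ when $\varepsilon_{04}=+$.* By the consequence of (3), $R_0,R_4$ are not both t. We first check that $s_0=s_4=+$. Case (1) is excluded. In Case (2) with $R_0=R_i$ h, $s_i=+$ and $s_j=+$ for all $j\in J$ in both subcases. In Case (2) with $R_1$ h and $R_0=R_{i'}$ t, $R_4$ must be h, so $J$ contains an h and all signs are $+$. In Case (3), $R_0$ is t, so $R_4$ is h, and $s_0=s_4=+$.

Let $\{f,f'\}=\{0,4\}$ with $R_f$ h. Up to sign and interchange of $P,Q$, $R_f=1_P\oplus y$ with $yq_\pm=\pm q_\pm$, $Q=\langle q_+,q_-\rangle$. By fact 1, $R_2$ commutes with $R_f$, so it preserves $\langle q_-\rangle$ and $P\oplus\langle q_+\rangle$. As $R_{f'}$ commutes with $R_f$ and preserves $Q$, the vectors $q_\pm$ are eigenvectors of $R_{f'}$. Now $R_2$ and $R_{f'}$ have the common eigenvector $q_-$, so they commute (fact 2). If $x_{f'}$ were scalar, then $y_{f'}\parallel y$ and $R_{f'}\in\{\pm R_f,\pm eR_f\}$, contradicting (3). So $P=\langle p_+,p_-\rangle$ with $x_{f'}p_\pm=\pm p_\pm$. Let $\upsilon=\pm1$ be the $R_{f'}$-eigenvalue of $q_+$.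 As $R_2$ preserves the joint eigenspaces of $R_f,R_{f'}$ inside $P\oplus\langle q_+\rangle$, it preserves
$$\langle q_-\rangle,\qquad\langle p_{-\upsilon}\rangle,\qquad\langle p_\upsilon,q_+\rangle.$$
Since $s_f=s_{f'}=+$, the units $y$ and $x_{f'}$ have sign $+$ for $b_Q$ and $b_P$. An alternating form would give them sign $-$, so $b_Q,b_P$ are symmetric. Being self-adjoint, $y$ and $x_{f'}$ have orthogonal eigenvectors: $q_+\perp q_-$ and $p_+\perp p_-$, and all four vectors are nonisotropic. If $R_2p_\upsilon\in\langle p_\upsilon\rangle$, then $P$ is invariant; if $R_2q_+\in\langle q_+\rangle$, then $Q$ is: reducible. Otherwise both off-diagonal entries of $R_2|_{\langle p_\upsilon,q_+\rangle}$ are nonzero, and as in Step 2 a suitable ratio $k_P:k_Q$ with $k_Pk_Q\ne0$ makes this block self-adjoint for $k_Pb_P\oplus k_Qb_Q$. The basis $q_-,p_{-\upsilon},p_\upsilon,q_+$ is orthogonal for this form, so $R_2^*=R_2$, and $R_i$ has sign $s_i$ for $i\ne2$. The form is adapted, a contradiction. $\square$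

## 10. A configuration with one common line, for $r=5$

**Lemma 9.** Let $r=5$. There is no basis $(\ell,z,s,t)$ of $V$ in which, up to signs of $R_0,R_4$,
$$R_0=\mathrm{diag}(w_0,1,1,-1),\qquad R_4=\mathrm{diag}(w_4,1,-1,1),$$
while $R_1$ preserves $\langle\ell\rangle,\langle z\rangle,\langle s\rangle,\langle z,t\rangle$ and $R_3$ preserves $\langle\ell\rangle,\langle z\rangle,\langle t\rangle,\langle z,s\rangle$.

*Proof.* The spaces $\langle z\rangle,\langle z,\ell\rangle,\langle z,s\rangle,\langle z,t\rangle$ are invariant under $R_0,R_1,R_3,R_4$; we show that $R_2$ preserves one of them. $R_2$ maps joint $(R_0,R_4)$-eigenspaces to joint eigenspaces, multiplying characters by $\chi=(\varepsilon_{02},\varepsilon_{24})$. The characters of $\ell,z,s,t$ are $w=(w_0,w_4)$, $(1,1)$, $(1,-1)$, $(-1,1)$.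

If $\chi=(1,1)$, the joint eigenspace for $(1,1)$ is $R_2$-invariant, and it is $\langle z\rangle$ or (when $w=(1,1)$) $\langle z,\ell\rangle$. Let $\chi\ne(1,1)$. The multiset of characters is invariant under multiplication by $\chi$. If $w\neq(-1,-1)$, then $(-1,-1)$ does not occur, but $(-1,-1)\chi$, one of $(1,1),(1,-1),(-1,1)$, does, a contradiction. So $w=(-1,-1)$, all joint eigenspaces are lines, and $R_2$ interchanges $\langle z\rangle$ with $\langle\ell\rangle$, $\langle t\rangle$ or $\langle s\rangle$. So $\langle z,\ell\rangle$, $\langle z,t\rangle$ or $\langle z,s\rangle$ is invariant. In every case $\Gamma$ is reducible. $\square$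

## 11. Sorting strings by the commutator of $R_0$ and $R_1$

Let $g=R_0R_1$ and $c=g^2=R_0R_1R_0R_1$. As $R_0,R_1$ do not commute up to scalars, $c$ is not scalar; also $\det c=1$. Moreover
$$R_0gR_0=g^{-1}=R_1gR_1,\qquad R_0cR_0=c^{-1}=R_1cR_1,\qquad R_1=R_0g,\tag{4}$$
and for $j\ge3$, $R_j$ commutes up to sign with $g$ and commutes with $c$.

*(I) $c$ has an eigenvalue $\lambda\ne\pm1$*, of algebraic multiplicity $m$. By (4), $\lambda^{-1}$ has the same multiplicity, so $m\in\{1,2\}$. If $m=1$, the sum of the generalized eigenspaces for $\lambda^{\pm1}$ and the sum of the others are planes invariant under all $R_i$, $i\neq2$, contradicting Lemma 8. If $m=2$ we are in **Case T1**.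

*(II) All eigenvalues of $c$ are $\pm1$.* As $\det c=1$, the multiplicity of $-1$ is $0$, $2$ or $4$. If it is $2$, the two generalized eigenspaces contradict Lemma 8. If it is $4$, then $c=-u$ with $u\ne1$ unipotent: **Case T2**. If it is $0$, then $c=u\ne1$ is unipotent, and $g$ has generalized eigenspaces $V_\pm$ for $\pm1$ of dimensions $(2,2)$: **Case T3**; $1$ and $3$ in some order: **Case T4**; or $4$ and $0$: **Case T5**.

We exclude T1 to T4 for arbitrary strings satisfying the standing assumption (T3 uses T1). So in T5 we may assume that the reversed string is also in T5.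

## 12. Case T1: two planes swapped by $R_0$

$V=V_1\oplus V_2$, where $V_1,V_2$ are the $2$-dimensional generalized eigenspaces of $c$ for $\lambda,\lambda^{-1}$. By (4), $R_0,R_1$ swap them; $g$ and $R_j$ ($j\ge3$) preserve them.

**Step 1.** *This step shows that $c$ is scalar on $V_1$ and on $V_2$.* If $c|_{V_1}$ were not scalar, $R_j|_{V_1}$ ($j\ge3$) would commute with a nonzero nilpotent, so be $\pm1$ (Lemma 2(5)). Then so would $R_j|_{V_2}=\varepsilon_{0j}R_0\,R_j|_{V_1}R_0$. So $R_3,R_4$ would commute, a contradiction. Hence $c|_{V_1}=\lambda$, and $c|_{V_2}=\lambda^{-1}$ by conjugation with $R_0$.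

**Step 2.** *This step writes all generators except $R_2$ as tensors.* Put $V=A\otimes B$, $A=\langle e_1,e_2\rangle$, $B=V_1$, $V_i=e_i\otimes B$, $e_2\otimes b=R_0(e_1\otimes b)$. Then
$$R_0=\nu\otimes1,\qquad R_j=\alpha_j\otimes\beta_j,\quad\alpha_j\in\{1,\sigma\},\quad\beta_j^2=1\qquad(j\ge3),$$
because $R_j(e_2\otimes b)=\varepsilon_{0j}R_0R_j(e_1\otimes b)=\varepsilon_{0j}\,e_2\otimes\beta_jb$. The $\alpha_j$ commute, so $\beta_j,\beta_{j+1}$ do not commute up to sign. Hence all $\beta_j$ are units, and $\beta_j,\beta_{j+1}$ are neither parallel nor orthogonal. Write $g|_{V_1}=\mu\gamma$ with $\mu^2=\lambda$, $\gamma^2=1$. By (4), $g=\mathrm{diag}(\mu,\mu^{-1})\otimes\gamma$. Either $\gamma=1$ (absorbing a sign in $\mu$), or $\gamma$ is a unit. In the latter case $\gamma$ commutes up to sign with every $\beta_j$, because $R_j$ does with $g$ and $\alpha_j$ is diagonal. Then $\gamma\perp\beta_j$ for all $j\ge3$: if $\gamma\parallel\beta_j$, the neighbor $\beta_k$ ($k\ge3$) of $\beta_j$ would be parallel or orthogonal to $\beta_j$. Finally $R_1=R_0g=(p\nu+p'\kappa)\otimes\gamma$,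 where $p+p'=\mu^{-1}$, $p-p'=\mu$.

**Step 3.** *This step lists forms for which all $R_i$, $i\ne2$, have signs.* On $A$ let $a_1$ be alternating ($\nu,\sigma,\kappa$ all $-$), and let $a_2$ be the form $\theta=\sigma$ ($\sigma:-$; $\nu,\kappa:+$). On $B$ let $b_1$ be alternating. Let $\tau=[\beta_3,\beta_4]$. It is nonzero, has trace $0$ and anticommutes with $\beta_3$ and $\beta_4$. If $\tau$ is nonisotropic, let $b_2$ be the form $\theta=\tau$.

For $a_1\otimes b_1$ and $a_2\otimes b_1$ (any $r$) all $R_i$, $i\ne2$, have signs: $\nu$ and $\kappa$ have equal signs, $\gamma$ is $1$ or in $sl(B)$, and $\alpha_j$, $\beta_j$ have signs. If $r=5$, a unit $\gamma$ is orthogonal to the independent $\beta_3,\beta_4$, so $\gamma\in K\tau$. Hence for $a_1\otimes b_2$ and $a_2\otimes b_2$ all $R_i$, $i\neq2$, have signs as well ($\beta_3,\beta_4:+$).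

**Step 4.** *This step confines $R_2$ and finds a contradiction.* $R_2$ commutes up to sign with $R_0=\nu\otimes1$, so $R_2\in U\otimes\operatorname{End}B$ with $U=\langle1,\nu\rangle$ or $U=\langle\sigma,\kappa\rangle$. Let $a_U=a_2$, respectively $a_1$; then all elements of $U$ have the same sign for $a_U$. $R_2$ also commutes up to sign with $R_4=\alpha_4\otimes\beta_4$.

*Let $\alpha_4=1$.* If $R_2\in U\otimes\beta_4^-$, then $a_U\otimes b_1$ is adapted. Otherwise $R_2\in U\otimes\langle1,\beta_4\rangle$. Suppose first $r=5$. If $\tau$ is nonisotropic, $a_U\otimes b_2$ is adapted, since $1$ and $\beta_4$ have sign $+$. If $\tau$ is isotropic, then $\gamma=1$, since a unit $\gamma$ would lie in $K\tau$. Moreover $\tau$ is nilpotent and anticommutes with $\beta_3,\beta_4$, so these preserve the line $\mathfrak b=\ker\tau$, and $A\otimes\mathfrak b$ is invariant under all $R_i$: reducible. Now suppose $r\ge6$ and write $R_2=u_0\otimes1+u_1\otimes\beta_4$, $u_0,u_1\in U$. Conjugation by $R_5=\alpha_5\otimes\beta_5$ gives $\pm R_2$. Conjugation by $\alpha_5$ preserves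 $U$, and $\beta_5\beta_4\beta_5=2\langle\beta_4,\beta_5\rangle\beta_5-\beta_4$ with $\langle\beta_4,\beta_5\rangle\ne0$, while $1,\beta_4,\beta_5$ are independent. Comparing the coefficients of $\beta_5$ gives $u_1=0$. So $R_2=u_0\otimes1$ and $a_U\otimes b_1$ is adapted.

*Let $\alpha_4=\sigma$.* Conjugation by $\sigma$ fixes $1,\sigma$ and negates $\nu,\kappa$. So, by the rule for conjugation by a tensor,
$$R_2=a\otimes k+a'\otimes m,\quad k=x+y\beta_4,\ m\in\beta_4^-,\quad(a,a')\in\{(1,\nu),(\nu,1),(\sigma,\kappa),(\kappa,\sigma)\}.$$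
Use $a_2\otimes b_1$ and Lemma 6 with $\beta=\beta_4$. If $m=0$, $R_2$ is a multiple of $a\otimes1$ or of $a\otimes\beta_4$, which have signs. If $m\ne0$ and $a,a'$ commute, then $R_2=y\,a\otimes\beta_4+a'\otimes m$; here $1,\nu$ have sign $+$ and $\beta_4,m$ sign $-$, so $R_2$ has sign $-$. If $m\neq0$ and $a,a'$ anticommute, then $R_2=x\,a\otimes1+a'\otimes m$; here $\sigma,\kappa$ have opposite signs and $m$ has sign $-$, so $R_2$ has the sign of $a$. In all cases $a_2\otimes b_1$ is adapted, a contradiction.

## 13. Case T2: $-c$ unipotent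

Now $g^2=-u$ with $u\ne1$ unipotent. Fix $\mathrm i\in K$ with $\mathrm i^2=-1$. The eigenvalues of $g$ are $\pm\mathrm i$; by (4), $R_0$ swaps the generalized eigenspaces $V_\pm$, so both have dimension $2$. The map $u$ preserves $V_\pm$, and since $R_0uR_0=u^{-1}$, it is nontrivial on both.

**Step 1.** *This step shows that every $R_j$, $j\ge3$, swaps $V_+$ and $V_-$.* $R_j$ commutes up to sign with $g$, so it preserves or swaps $V_\pm$. If it preserves them, it commutes with $u|_{V_\pm}$, so it is $\pm1$ on each (Lemma 2(5)). Then it commutes up to sign with everything that preserves or swaps $V_\pm$, in particular with a neighbor $R_k$, $k\ge3$, a contradiction.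

**Step 2.** *This step writes the generators as tensors.* Put $V=A\otimes B$, $e_1\otimes B=V_+$, $e_2\otimes b=R_4(e_1\otimes b)$. Then $R_4=\nu\otimes1$, and $u$, commuting with $R_4$, is $1\otimes(1+n)$ with $n\in\operatorname{End}B$, $n\neq0=n^2$. Write $g|_{V_\pm}=\pm\mathrm i\,w_\pm$ with $w_\pm$ unipotent; then $w_\pm^2=1+n$, so $w_\pm\in K[n]$ and $w_\pm=1+\frac n2$. Thus $g=\mathrm i\,\sigma\otimes(1+\frac n2)$.

Since $R_0^2=1$ and $R_0$ swaps $V_\pm$, $R_0=\begin{pmatrix}0&z\\z^{-1}&0\end{pmatrix}$. From $R_0uR_0=u^{-1}$ we get $zn=-nz$. From $R_4R_0R_4=\varepsilon R_0$, $\varepsilon=\varepsilon_{04}$, we get $z^{-1}=\varepsilon z$. So $z^2=\varepsilon$, and $z$ is not scalar because it anticommutes with $n\ne0$. Hence $z\in sl(B)$ is nonisotropic, and $R_0=\nu_0\otimes z$ with $\nu_0=\nu$ if $\varepsilon=+$ and $\nu_0=\kappa$ if $\varepsilon=-$.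

For $j\ge3$, $R_j=\begin{pmatrix}0&y\\y^{-1}&0\end{pmatrix}$, and commuting with $u$ gives $y=k(1+an)$, $k\neq0$. Comparing the upper left blocks in $R_jR_0=\varepsilon_{0j}R_0R_j$ gives $yz^{-1}=\varepsilon_{0j}zy^{-1}$, that is, $\varepsilon yz=\varepsilon_{0j}zy^{-1}$. Since $(1+an)z=z(1-an)=z(1+an)^{-1}$, this says $k^2=\varepsilon\varepsilon_{0j}=\pm1$. Up to the sign of $R_j$, $k=1$ or $k=\mathrm i$:
$$R_j=\nu\otimes1+a\,\kappa\otimes n\qquad\text{or}\qquad R_j=\mathrm i\,(\kappa\otimes1+a\,\nu\otimes n).$$
Finally $R_1=R_0g=\mathrm i\,\nu_0\sigma\otimes(z+\frac12zn)$, where $\nu\sigma=-\kappa$ and $\kappa\sigma=-\nu$.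

Let $\mathfrak b=\ker n$, which $z$ preserves. The plane $z^-=z^\perp$ is nondegenerate and contains the isotropic $n$, so $z^-=\langle n,n'\rangle$ with a second isotropic $n'$. Also $zn\in Kn$, because in a $z$-eigenbasis starting in $\mathfrak b$ the matrix of $n$ is a multiple of $E_{12}$. So $A\otimes\mathfrak b$ is invariant under all $R_i$, $i\neq2$.

**Step 3.** *This step lists the forms.* On $B$ take the alternating form. On $A$ take $f_1$, the form $\theta=\kappa$ ($\kappa:-$; $\nu,\sigma:+$), or $f_2$, the form $\theta=\nu$ ($\nu:-$; $\kappa,\sigma:+$). With either, all $R_i$, $i\neq2$, have signs. For $R_0$ and $R_1$ this holds because $z$ and $z+\frac12zn$ lie in $sl(B)$. For $R_j$ it holds because $\nu,\kappa$ have opposite signs and $n$ has sign $-$, so both terms have equal sign.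

**Step 4.** *This step treats $R_2$ when $\nu_0=\nu$.* $R_2$ commutes up to sign with $R_4=\nu\otimes1$ and $R_0R_4=1\otimes z$. Let $U=\langle1,\nu\rangle$ or $\langle\sigma,\kappa\rangle$ as before. Either $R_2\in U\otimes\langle1,z\rangle$, and $A\otimes\mathfrak b$ is invariant: reducible. Or $R_2\in U\otimes\langle n,n'\rangle$; then $f_1$ (for $U=\langle1,\nu\rangle$) or $f_2$ (for $U=\langle\sigma,\kappa\rangle$) gives all of $U$ sign $+$ and $R_2$ sign $-$: adapted.

**Step 5.** *This step treats $R_2$ when $\nu_0=\kappa$.* $R_2$ commutes up to sign with $\nu\otimes1$ and $\kappa\otimes z$. Conjugation by $\kappa$ fixes $1,\kappa$ and negates $\nu,\sigma$. So $R_2=a\otimes k+a'\otimes m$ with $k=x+yz$, $m\in\langle n,n'\rangle$, $(a,a')\in\{(1,\nu),(\nu,1),(\kappa,\sigma),(\sigma,\kappa)\}$. If $m=0$, $A\otimes\mathfrak b$ is invariant: reducible. If $m\ne0$, use $f_1$ and Lemma 6 with $\beta=z$. In the first two cases $R_2=y\,a\otimes z+a'\otimes m$ with $1,\nu:+$ and $z,m:-$. In the last two $R_2=x\,a\otimes1+a'\otimes m$ with $\kappa,\sigma$ of opposite signs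 and $m:-$. So $R_2$ has a sign: adapted, a contradiction.

## 14. Case T3: $c$ unipotent, $g$ with two planes

$V=V_+\oplus V_-$ with $\dim V_\pm=2$. By (4), $R_0,R_1$ preserve both. Each $R_j$ ($j\ge3$) preserves or swaps them. If none swaps, Lemma 8 is contradicted.

**Step 1.** *This step shows that all $R_j$, $j\ge3$, swap.* Some $R_k$ swaps and commutes with $u=c\ne1$, so $u$ is nontrivial on both $V_\pm$. An $R_j$, $j\ge3$, preserving $V_\pm$ commutes with $u|_{V_\pm}$, so it is $\pm1$ on each, and commutes up to sign with its neighbor in $\{3,\dots,r-1\}$, a contradiction.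

**Step 2.** *This step shows that the right side acts through $A$ alone.* Put $e_1\otimes B=V_+$, $e_2\otimes b=R_4(e_1\otimes b)$. As in T2, $R_4=\nu\otimes1$, $u=1\otimes(1+n)$ with $n\ne0=n^2$, and $R_j=\begin{pmatrix}0&y_j\\y_j^{-1}&0\end{pmatrix}$ with $y_j=k_j(1+a_jn)$. Since $R_0$ preserves $V_\pm$ and $R_4R_0R_4=\varepsilon R_0$ with $\varepsilon=\varepsilon_{04}$, $R_0=\mathrm{diag}(z,\varepsilon z)$ with $z^2=1$, and $R_0uR_0=u^{-1}$ gives $zn=-nz$. From $R_jR_0R_j^{-1}=\varepsilon_{0j}R_0$ we get $y_jz=\pm zy_j$, that is, $z+a_jnz=\pm(z-a_jnz)$. The sign $-$ would give $2z=0$. So the sign is $+$, and $a_j=0$. Hence $R_j=\begin{pmatrix}0&k_j\\k_j^{-1}&0\end{pmatrix}\otimes1$ for all $j\ge3$.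

**Step 3.** *This step refers the reversed string to T1.* $(R_{r-2}R_{r-1})^2$ acts on $e_1\otimes B$ and $e_2\otimes B$ as $(k_{r-2}/k_{r-1})^{2}$ and $(k_{r-2}/k_{r-1})^{-2}$. If these were $\pm1$, then $(R_{r-2}R_{r-1})^2=\pm1$ and $R_{r-2},R_{r-1}$ would commute up to sign. So they are $\neq\pm1$, each of multiplicity $2$, and the reversed string is in Case T1, which is excluded.

## 15. Case T4: $c$ unipotent, $g$ with a line and a $3$-space

$V=\ell\oplus T$, $\dim\ell=1$, $\dim T=3$, the generalized eigenspaces of $g$. Both are invariant under all $R_i$, $i\neq2$: an $R_j$ anticommuting with $g$ would interchange spaces of different dimensions.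

**Step 1.** *This step replaces the $R_i$ by homologies of $T$.* On $\ell$ the $R_i$, $i\ne2$, are scalars, so $\varepsilon_{ik}=+$ for non-neighbors $i,k\neq2$ (fact 2). With $e=1_T\oplus-1_\ell$, $R_i\notin\pm\{1,e\}$, since otherwise it would commute with a neighbor $\ne R_2$. So $R_i|_T=\pm S_i$ with $S_i=1-a_i\varphi_i$ a homology of $T$. For $i=0$ or $i\ge3$, $S_i,S_{i+1}$ do not commute. For $i\in\{0,1\}$, $j\ge3$: $S_i,S_j$ commute, and they differ, since otherwise the other one of $S_0,S_1$ would commute with $S_j=S_i$. So by Lemma 3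
$$\varphi_i(a_j)=0=\varphi_j(a_i)\qquad(i\in\{0,1\},\ j\ge3).\tag{5}$$

**Step 2.** *This step finds an invariant line for all $R_i$, $i\ne2$.* If $a_0\nparallel a_1$ and $\varphi_0\nparallel\varphi_1$, then by (5) $a_3,a_4$ lie in the line $\ker\varphi_0\cap\ker\varphi_1$ and $\varphi_3,\varphi_4$ annihilate the plane $\langle a_0,a_1\rangle$ of $T$, so $S_3=S_4$, a contradiction. So exactly one of $a_0\parallel a_1$, $\varphi_0\parallel\varphi_1$ holds; not both, as $S_0\ne S_1$. Passing to $V^*$ exchanges the roles of the $a_i$ and $\varphi_i$, and the dual string is again in T4, because $R_0^TR_1^T=(g^{-1})^T$. So assume $\varphi_0\parallel\varphi_1$ and $a_0\nparallel a_1$. Let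
$$\mathfrak a=\ker\varphi_0=\ker\varphi_1,\qquad\mathfrak f=\langle a_0,a_1\rangle,\qquad\langle z\rangle=\mathfrak a\cap\mathfrak f,$$
where $\mathfrak a,\mathfrak f$ are planes of $T$, different because $a_0\notin\mathfrak a$. By (5), $a_j\in\mathfrak a$ and $\ker\varphi_j=\mathfrak f$ for $j\ge3$. $S_0,S_1$ fix $\mathfrak a$ pointwise and $S_j$ ($j\ge3$) fixes $\mathfrak f$ pointwise, so $\langle z\rangle$ is invariant under all $R_i$, $i\ne2$.

**Step 3.** *This step treats $r\ge6$.* Scale so that $\varphi_4=\varphi_5=\varphi$ and $\varphi(a_4)=\varphi(a_5)=2$. Then $S_4S_5=1+(a_4-a_5)\varphi$ with $\varphi(a_4-a_5)=0$. So $d=(R_4R_5)^2$ is $1$ on $\ell$ and $v\mapsto v+2\varphi(v)(a_4-a_5)$ on $T$, where $0\neq a_4-a_5\in\mathfrak a\cap\mathfrak f=\langle z\rangle$. $R_2$ commutes up to sign with $R_4$ and $R_5$, so it commutes with $d$ and preserves $\operatorname{im}(d-1)=\langle z\rangle$: reducible.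

**Step 4.** *This step treats $r=5$.* Put $t=a_0\in\mathfrak f\setminus\mathfrak a$, $s=a_4\in\mathfrak a\setminus\mathfrak f$, and let $\ell$ also denote a spanning vector of $\ell$. Then $\mathfrak a=\langle z,s\rangle$, $\mathfrak f=\langle z,t\rangle$. $R_0,R_1$ are scalar on $\mathfrak a$ and preserve $\mathfrak f$; $R_3,R_4$ are scalar on $\mathfrak f$ and preserve $\mathfrak a$. The vectors $t$ for $R_0$ and $s$ for $R_4$ have the eigenvalues opposite to those of $z$. This is the configuration of Lemma 9, a contradiction.

## 16. Case T5: both end products unipotent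

Now the string and its reversal are in T5. Changing signs of $R_1$ and $R_{r-2}$ (different indices, as $r\ge5$), $g=R_0R_1=1+N$ and $h=R_{r-2}R_{r-1}=1+N'$ are unipotent and $\ne1$. By fact 3, $R_j$ ($j\ge3$) commutes with $g$, and $R_i$ ($i\le r-4$) commutes with $h$; in particular $R_0,R_1$ commute with $h$, and $gh=hg$.

**Step 1.** *This step shows $N^2=N'^2=0$.* Let $j\ge3$; $R_j$ commutes with $N$. If $g$ has Jordan type $(4)$, then $R_j\in K[N]$, a local ring. Writing $R_j=a+{}$nilpotent with $a=\pm1$, $R_j+a$ is invertible, so $(R_j-a)(R_j+a)=0$ gives $R_j=a$, a contradiction. If $g$ has type $(3,1)$, the nonzero $N$-invariant eigenspaces of $R_j$ have dimensions $3$ and $1$, so all $R_j$, $j\ge3$, are of type h, contradicting Lemma 7 for $R_{r-2},R_{r-1}$. By reversal the same holds for $h$. So $g,h$ have types $(2,2)$ or $(2,1,1)$, $N^2=N'^2=0$, and from $R_0gR_0=R_1gR_1=g^{-1}=1-N$, and similarly for $h$,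
$$R_0,R_1\text{ anticommute with }N;\qquad R_{r-2},R_{r-1}\text{ anticommute with }N'.\tag{6}$$

### 16.1. Both of type $(2,1,1)$

Write $N=z\varphi$, $N'=z'\psi$ (rank one), $H=\ker\varphi\ni z$, $H'=\ker\psi\ni z'$. From $NN'=N'N$ we get $\varphi(z')\,z\psi=\psi(z)\,z'\varphi$. If a coefficient is nonzero, both are and $z\parallel z'$, whence $\varphi(z')=0=\psi(z)$, a contradiction. So $z'\in H$ and $z\in H'$. If an involution $R$ commutes with $N$ and $Rz=xz$, then $Rz\varphi=z\varphi R$ gives $\varphi R=x\varphi$: the eigenvalues on $z$ and on $V/H$ are equal. If $R$ anticommutes with $N$, they are opposite. The same holds for $N',z',H'$. There are four cases.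

**(α) $\langle z\rangle=\langle z'\rangle$, $H=H'$.** Then $N'\in KN$, but $R_0$ anticommutes with $N$ and commutes with $N'$, a contradiction.

**(β) $\langle z\rangle=\langle z'\rangle$, $H\ne H'$.** $\langle z\rangle=\operatorname{im}N$ is invariant under all $R_i$, $i\ne2$, and $\langle z'\rangle=\operatorname{im}N'$ under all $R_i$, $i\ne r-3$. If $r\ge6$: reducible. Let $r=5$. $R_0,R_4$ have the common eigenvector $z$, so they commute (fact 2). They preserve $\langle z\rangle,H,H'$ and $H\cap H'$, and they are simultaneously diagonalizable on each of these. Choose joint eigenvectors $\ell\in H\cap H'\setminus\langle z\rangle$, $s\in H\setminus H'$, $t\in H'\setminus H$; then $(\ell,z,s,t)$ is a basis. Let $R_0z=x_0z$, $R_4z=x_4z$. As $R_0$ anticommutes with $N$ and commutes with $N'$, $R_0t=-x_0t$ and $R_0s=x_0s$. As $R_4$ commutes with $N$ and anticommutes with $N'$, $R_4t=x_4t$ and $R_4s=-x_4s$. Further $R_1=R_0g$, where $g$ is trivial on $H\ni\ell,z,s$ and $(g-1)t\in\langle z\rangle$; and $R_3=hR_4$, where $h$ is trivial on $H'\ni\ell,z,t$ and $(h-1)s\in\langle z\rangle$.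 This is the configuration of Lemma 9, a contradiction.

**(γ) $\langle z\rangle\ne\langle z'\rangle$, $H=H'$.** On $V^*$ the dual string has $R_0^TR_1^T=(g^{-1})^T=1-N^T$ and $R_{r-2}^TR_{r-1}^T=1-N'^T$. The images of $N^T,N'^T$ are $\langle\varphi\rangle=\langle\psi\rangle$ and their kernels differ. So the dual string is in case (β), a contradiction.

**(δ) $\langle z\rangle\ne\langle z'\rangle$, $H\neq H'$.** Then $H\cap H'=\langle z,z'\rangle$. Let $R=R_0$ or $R_1$, with eigenvalue $x$ on $z$ and $y$ on $z'$. It anticommutes with $N$ and commutes with $N'$, so it is $-x$ on $V/H$ and $y$ on $V/H'$. Since $V/(H\cap H')\cong V/H\oplus V/H'$, its eigenvalues are $x,-x,y,y$ with $y=\pm x$, so $R$ is of type h. This holds for both $R_0$ and $R_1$, contradicting Lemma 7.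

### 16.2. At least one of type $(2,2)$

By reversal let $g$ have type $(2,2)$. Then $E=\ker N=\operatorname{im}N$ is a plane, invariant under all $R_i$, $i\ne2$.

**Step 1.** *This step writes the generators as tensors.* $R_0,R_{r-1}$ commute up to sign, so they generate a $2$-group of order at most $8$, and by Maschke's theorem $E$ has a complement $C$ invariant under both. Let $A=\langle e_1,e_2\rangle$, $B=E$, $e_1\otimes B=E$, $e_2\otimes B=C$, identified so that $N=n\otimes1$; this is possible since $N$ maps $C$ isomorphically to $E$. Here $n,n',\sigma$ are as in Example 7. Since $R_0$ preserves $E,C$ and anticommutes with $N$, and $R_j$ ($j\ge3$) commutes with $N$,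
$$R_0=\sigma\otimes z_0,\quad R_1=R_0g=(\sigma+n)\otimes z_0,\quad R_j=1\otimes\beta_j+n\otimes m_j\ (j\ge3),\quad m_{r-1}=0,$$
with $z_0^2=\beta_j^2=1$ and $\beta_jm_j+m_j\beta_j=0$. Each $\beta_j$ is a unit: if $\beta_j=\pm1$, then $m_j=0$ and $R_j=\pm1$. The relation $R_0R_j=\varepsilon_{0j}R_jR_0$ gives, with $\sigma n=n=-n\sigma$,
$$z_0\beta_j=\varepsilon_{0j}\beta_jz_0,\qquad z_0m_j=-\varepsilon_{0j}m_jz_0.\tag{7}$$
Elements of $\langle1,\sigma\rangle\otimes\operatorname{End}B$ preserve $E$, so if $R_2$ lies there: reducible. The alternating form on $A$ gives $\sigma,n,n'$ sign $-$.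

**Step 2.** *This step excludes $z_0=\pm1$.* By (7), $\varepsilon_{0j}=+$ and $m_j=0$, so $R_j=1\otimes\beta_j$ ($j\ge3$), $R_0=\pm\sigma\otimes1$, $R_1=\pm(\sigma+n)\otimes1$. $R_2$ commutes up to sign with $\sigma\otimes1$ and $R_4=1\otimes\beta_4$. Not lying in $\langle1,\sigma\rangle\otimes\operatorname{End}B$, it lies in $\langle n,n'\rangle\otimes\beta_4^-$ or in $\langle n,n'\rangle\otimes\langle1,\beta_4\rangle$. In the first case alternating $\otimes$ alternating is adapted. In the second case, let first $r\ge6$. $R_2$ also commutes up to sign with $R_5=1\otimes\beta_5$, where $\beta_4,\beta_5$ are neither parallel nor orthogonal. Since $\langle1,\beta_4\rangle\cap\langle1,\beta_5\rangle=K$ and $\langle1,\beta_4\rangle\cap\beta_5^-=0$ (an element $x+y\beta_4$ of it has trace $0$, so $x=0$, and then $y=0$), $R_2\in\langle n,n'\rangle\otimes1$, and the same form is adapted. Let now $r=5$. Then $h=1\otimes\beta_3\beta_4$ is unipotent and $\neq1$, so $\mathfrak b=\ker(\beta_3\beta_4-1)$ is a line. It is preserved by $\beta_4$, which inverts $\beta_3\beta_4$, hence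 by $\beta_3$. So $A\otimes\mathfrak b$ is invariant under all $R_i$: reducible.

**Step 3.** *From here $z_0$ is a unit; this step brings $R_{r-2},R_{r-1}$ to normal form.* Let $M=z_0^-$. By (7), for $j\ge3$ and up to the sign of $R_j$, one of the following holds:

- $(+)$ $\beta_j=z_0$ and $m_j\in M$;
- $(-)$ $\beta_j\in M$ and $m_j=\mu_jz_0$. Here $m_j\in\langle1,z_0\rangle$ anticommutes with $\beta_j\in M$, so its scalar part is $0$.

After these sign changes, $h=R_{r-2}R_{r-1}$ or $-h$ is unipotent, and so is $\pm h|_E=\pm\beta_{r-2}\beta_{r-1}$ for one choice of sign. If one of $R_{r-2},R_{r-1}$ is $(+)$ and the other $(-)$, then $(\beta_{r-2}\beta_{r-1})^2=-1$ is not unipotent, a contradiction. If both are $(+)$, then $\beta_{r-2}=\beta_{r-1}=z_0$. If both are $(-)$, then $\beta_{r-2}\beta_{r-1}$ commutes with $z_0$, so it is diagonal in a $z_0$-eigenbasis, so it is $\pm1$. Recall $m_{r-1}=0$; and $m_{r-2}\ne0$, since otherwise $R_{r-2}=\pm R_{r-1}$. After a sign change we have one of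

- (P) $R_{r-1}=1\otimes z_0$, $R_{r-2}=1\otimes z_0+n\otimes m$, $0\neq m\in M$;
- (M) $R_{r-1}=1\otimes\beta$, $R_{r-2}=1\otimes\beta+\mu\,n\otimes z_0$, $\beta\in M$ a unit, $\mu\ne0$.

**Step 4.** *This step excludes $r\ge6$.* $R_2$ commutes up to sign with $R_{r-2},R_{r-1}$, hence with $h$, hence commutes with $h$ (fact 3). In (M), $h=1+\mu\,n\otimes z_0\beta$ and $\operatorname{im}(h-1)=E$ is $R_2$-invariant: reducible. In (P), $h=1+n\otimes k$ with $k=mz_0\ne0$. $R_2$ commutes up to sign with $R_0R_{r-1}=\sigma\otimes1$ and is not in $\langle1,\sigma\rangle\otimes\operatorname{End}B$, so $R_2=n\otimes b_1+n'\otimes b_2$ with $b_2$ invertible. Commuting with $n\otimes k$ gives $n'n\otimes b_2k=nn'\otimes kb_2$. As $n'n=E_{22}$ and $nn'=E_{11}$ are independent, $b_2k=0$, so $k=0$, a contradiction.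

**Step 5.** *This step excludes $r=5$ in case (P).* $R_2$ commutes up to sign with $R_0R_4=\sigma\otimes1$ and $R_4=1\otimes z_0$, so $R_2\in\langle n,n'\rangle\otimes M$ or $R_2\in\langle n,n'\rangle\otimes\langle1,z_0\rangle$. On $A$ take the alternating form.

In the first case take on $B$ the form $\theta=z_0$ ($z_0:-$; $M:+$). Then $R_0,R_1$ have sign $+$; $R_4$ has sign $-$; in $R_3$ the terms $1\otimes z_0$ and $n\otimes m$ both have sign $-$; $R_2$ has sign $-$. Adapted.

In the second case, if $m$ is nonisotropic, take on $B$ the form $\theta=m$ ($m:-$; $z_0:+$). Then $R_0,R_1$ have sign $-$; $R_4$ has sign $+$; in $R_3$ both $1\otimes z_0$ and $n\otimes m$ have sign $+$; $R_2$ has sign $-$. Adapted. If $m$ is isotropic, it is nilpotent, $z_0$ anticommutes with it and preserves the line $\mathfrak b=\ker m$, and $A\otimes\mathfrak b$ is invariant under all $R_i$: reducible.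

**Step 6.** *This step excludes $r=5$ in case (M).* Take on $A$ the alternating form and on $B$ the form $\theta=z_0$, so $z_0$ has sign $-$ and $\beta,z_0\beta\in M$ have sign $+$. Then $R_0,R_1$ and $R_4=1\otimes\beta$ have sign $+$, and in $R_3$ both $1\otimes\beta$ and $n\otimes z_0$ have sign $+$. $R_2$ commutes up to sign with $R_0=\sigma\otimes z_0$ and $R_4=1\otimes\beta$. Conjugation by $\beta$ fixes $1,\beta$ and negates $z_0,z_0\beta$; conjugation by $z_0$ fixes $1,z_0$ and negates $\beta,z_0\beta$; conjugation by $\sigma$ fixes $\langle1,\sigma\rangle$ and negates $\langle n,n'\rangle$. Hence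
$$R_2=(x+y\sigma)\otimes b+o\otimes b',\quad o\in\langle n,n'\rangle,\quad(b,b')\in\{(1,\beta),(\beta,1),(z_0,z_0\beta),(z_0\beta,z_0)\}.$$
Here $o\ne0$, since otherwise $E$ is invariant. Apply Lemma 6 with the factors exchanged. For the first two pairs $b,b'$ commute, so $x=0$ and $R_2=y\sigma\otimes b+o\otimes b'$; since $b,b'$ have sign $+$ and $\sigma,o$ sign $-$, $R_2$ has sign $-$. For the last two pairs $b,b'$ anticommute, so $y=0$ and $R_2=x\otimes b+o\otimes b'$; since $b,b'$ have opposite signs and $o$ has sign $-$, both terms have the sign of $b$. So the form is adapted, a contradiction.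

All cases are impossible. This proves Theorem A, hence Theorem B by Section 6, and the Corollary: for every odd prime power $q$, $PSL(4,q)$ has no string C-group representation of rank $r\ge5$, and its maximal rank as a string C-group is $4$. $\blacksquare$
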